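# Simple modules over $\mathbb C[x,y][\theta;\alpha]$ when $\alpha$ is a composition of Hénon maps

## 1. Modules with $a\theta m=m$ and a fixed point off the curve $\{a=0\}$

Let $R=\mathbb C[x,y]$ and let $\alpha$ be a $\mathbb C$-algebra automorphism of $R$.

**Definition (skew polynomial ring).** $S=S_\alpha=R[\theta;\alpha]$ is the ring of polynomials $\sum_i r_i\theta^i$ with $r_i\in R$, multiplied by the rule $\theta r=\alpha(r)\theta$.

For example, if $\alpha(x)=y$ and $\alpha(y)=x+y^2$, then $\theta x=y\theta$ and $\theta^2x=\theta y\theta=(x+y^2)\theta^2$. In general $\theta^n r=\alpha^n(r)\theta^n$, equivalently $r\theta^n=\theta^n\alpha^{-n}(r)$. For $a\in R$ put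
$$N_0=1,\qquad N_n=a\,\alpha(a)\cdots\alpha^{n-1}(a),\qquad\text{so that}\qquad (a\theta)^n=N_n\theta^n. \tag{1}$$

We read $\alpha$ geometrically. Put $\varphi=(\alpha(x),\alpha(y)):\mathbb C^2\to\mathbb C^2$. Then $\alpha(r)=r\circ\varphi$, and $\alpha^i(r)=r\circ\varphi^i$ for all $i\in\mathbb Z$.

**Definition ($\alpha$-stable ideal).** An ideal $I$ of $R$ is $\alpha$-stable if $\alpha(I)=I$.

If $Z\subset\mathbb C^2$ satisfies $\varphi(Z)=Z$, the ideal of polynomials vanishing on $Z$ is $\alpha$-stable, since $r$ vanishes on $Z$ exactly when $r\circ\varphi$ does. In the example $\varphi(x,y)=(y,x+y^2)$ fixes the origin, so $(x,y)$ is $\alpha$-stable; the ideal $xR$ is not, since $\alpha(x)=y\notin xR$.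

Recall that a ring is left primitive if it has a faithful simple left module, that is, one with annihilator $0$. We want to know when $S$ is primitive, so we study simple modules. Let $M$ be a simple left $S$-module. The sets $\theta M$ and $\ker(\theta|_M)$ are submodules, because $r\theta m=\theta\alpha^{-1}(r)m$ and $\theta rm=\alpha(r)\theta m$. Hence either $\theta M=0$ and $M$ is a simple $R$-module, or $\theta M=M$ and $\ker(\theta|_M)=0$, so that $\theta$ acts bijectively. In the second case $IM$ is a submodule for every $\alpha$-stable ideal $I$, because $\theta IM=\alpha(I)\theta M=IM$; so $IM=0$ or $IM=M$.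

Here is a case that needs nothing more.

**Proposition 1.** Suppose $\varphi(0,0)=(0,0)$. Let $a\in R$ with $a(0,0)\neq0$, and let $M$ be a simple left $S$-module containing $m\ne0$ with $a\theta m=m$. Then some nonzero polynomial annihilates $M$. In particular $M$ is not faithful.

Such modules exist. If $s\ne0$ has $\theta$-degree $n$ and leading coefficient $r_n$, then $s(1-a\theta)$ has degree $n+1$, with leading coefficient $-r_n\alpha^n(a)\neq0$. So $S(1-a\theta)\neq S$, and we may take $M=S/L$ with $L\supset S(1-a\theta)$ a maximal left ideal and $m=1+L$.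

*Proof.* Since $\theta m\ne0$, $\theta$ is bijective on $M$.

**Step 1: writing $M$ as an increasing union.** This step lets us push any statement about $M$ into one term of a chain. We have $\theta^nm=\theta^na\theta m=\alpha^n(a)\theta^{n+1}m$, so $R\theta^nm\subset R\theta^{n+1}m$. As $M=Sm=\sum_nR\theta^nm$, we get $M=\bigcup_nR\theta^nm$. Also $N_n\theta^nm=(a\theta)^nm=m$ by (1).

**Step 2: a nonzero polynomial killing $m$.** Here the fixed point is used. Let $I=(x,y)$, which is $\alpha$-stable. If $IM=0$, then $x$ kills $M$ and we are done. Otherwise $M=IM=\bigcup_nI\theta^nm$, so $m=e\theta^nm$ for some $n$ and some $e\in I$. Multiply by $N_n$: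
$$N_nm=e\,N_n\theta^nm=em .$$
So $N_n-e$ kills $m$. It is a nonzero polynomial: since $\alpha^i(a)(0,0)=a(\varphi^i(0,0))=a(0,0)$, its value at the origin is $a(0,0)^n\ne0$.

**Step 3: from $m$ to all of $M$.** We show that $J=\mathrm{ann}_R(m)$ is $\alpha$-stable. We have $\theta^{-1}m=\theta^{-1}a\theta m=\alpha^{-1}(a)m\in Rm$. So for $r\in J$ we get $r\theta^{-1}m=0$, and applying $\theta$ gives $\alpha(r)m=0$. Thus $\alpha(J)\subset J$, and $J\subset\alpha^{-1}(J)\subset\alpha^{-2}(J)\subset\cdots$ is an ascending chain in a Noetherian ring. From $\alpha^{-n}(J)=\alpha^{-n-1}(J)$ we get $\alpha(J)=J$. Now $J\theta^nm=\theta^n\alpha^{-n}(J)m=\theta^nJm=0$ for all $n$, so $JM=0$. $\square$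

The hypothesis $a(0,0)\ne0$ cannot be dropped: for $\alpha(x)=2x$, $\alpha(y)=3y$ and $a=xy$, section 10 shows that the module $S/L$ above is faithful.

What changes if $M$ is an arbitrary simple module, and $a$ is a polynomial we do not get to choose? For the automorphisms we care about, the answer will turn on the finite orbits of $\varphi$.

## 2. Square automorphisms and the general statement

**Definition (generalized Hénon map).** The automorphism $g$ with $g(x)=y$, $g(y)=p(y)-\delta x$, where $\delta\in\mathbb C^\times$ and $\deg p\ge2$. The corresponding map of the plane is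
$$h(x,y)=(y,\;p(y)-\delta x),\qquad h^{-1}(x,y)=(\delta^{-1}(p(x)-y),\;x). \tag{2}$$

The example $x\mapsto y$, $y\mapsto x+y^2$ is the case $p=y^2$, $\delta=-1$.

By the Jung–van der Kulk theorem and the Friedland–Milnor classification, every automorphism of $\mathbb C[x,y]$ is conjugate in $\mathrm{Aut}_{\mathbb C\text{-alg}}(\mathbb C[x,y])$ to an affine automorphism, or to a triangular one, or to a finite composition of generalized Hénon maps.

**Definition (square automorphism).** $\alpha$ is square if it is of the third type, that is, not conjugate to an affine or a triangular automorphism.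

Brown, Carvalho and Matczuk, in "Simple modules and their essential extensions for skew polynomial rings" (arXiv:1705.06596, 2017), ask: if $\alpha$ is square, for instance $x\mapsto y$, $y\mapsto x+y^2$, is $S$ primitive? Equivalently, does $S$ have an infinite dimensional simple module? It is known that the two formulations are equivalent for such $S$. We shall not use the equivalence, because both are answered at once.

**Theorem A.** If $\alpha$ is square, every simple left or right $S$-module is finite dimensional. Hence $S$ is neither left nor right primitive.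

Two reductions are formal.

*Conjugation.* If $\alpha'=\beta\alpha\beta^{-1}$, then $r\mapsto\beta(r)$, $\theta\mapsto\theta$ is an isomorphism $S_\alpha\cong S_{\alpha'}$, because $\theta\beta(r)=\alpha'(\beta(r))\theta=\beta(\alpha(r))\theta$. So for square $\alpha$ we may assume $\alpha=g_1\circ\cdots\circ g_k$, $k\ge1$, with generalized Hénon $g_i$. Since $\alpha(r)=r\circ\varphi$ reverses composition, $\varphi=\varphi_k\circ\cdots\circ\varphi_1$ with $\varphi_i(x,y)=(y,p_i(y)-\delta_ix)$. We write $d_i=\deg p_i\ge2$, put $d=\prod_id_i\ge2$, and call $\varphi$ a *Hénon composition of degree $d$*.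

*Sides.* From $r\theta=\theta\alpha^{-1}(r)$ we get $S_\alpha^{op}\cong S_{\alpha^{-1}}$, so right $S_\alpha$-modules are left $S_{\alpha^{-1}}$-modules. Moreover $\alpha^{-1}$ is square if $\alpha$ is: with $\rho(x,y)=(y,x)$, formula (2) gives $\rho h^{-1}\rho(x,y)=(y,\delta^{-1}p(y)-\delta^{-1}x)$, again a Hénon map, so $\rho$ conjugates $\varphi^{-1}$ to a Hénon composition. It is enough to treat left modules.

**Definition (cycle).** A cycle is a finite $\varphi$-orbit. $\mathrm{Fix}(\varphi^n)$ is the union of the cycles whose length divides $n$.

Let us find short cycles of $\varphi(x,y)=(y,x+y^2)$ by hand. The orbit of $(u_0,u_1)$ is $(u_i,u_{i+1})$ with $u_{i+1}-u_{i-1}=u_i^2$, so points of $\mathrm{Fix}(\varphi^n)$ are $n$-periodic solutions. For $n=1$ and $n=2$ the left side is $0$, so all $u_i=0$: only the origin. For $n=3$ write $u_i=A+B\omega^i+C\omega^{2i}$ with $\omega=e^{2\pi i/3}$ (the last $i$ being $\sqrt{-1}$), and $s=\omega-\omega^2$, $s^2=-3$. Comparing coefficients,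
$$A^2+2BC=0,\qquad (2A-s)B=-C^2,\qquad (2A+s)C=-B^2 .$$
If $B=0$ or $C=0$, everything is $0$. Otherwise multiply the last two equations: $4A^2+3=BC=-A^2/2$, so $A^2=-2/3$ and $BC=1/3$, and the third equation gives $B^3=-(2A+s)/3$. This is nonzero because $(2A)^2=-8/3\ne-3=s^2$. Conversely, these values with $C=1/(3B)$ satisfy the second equation, since $(2A-s)B^3=-(4A^2+3)/3=-1/9=-B^2C^2$. There are two choices of $A$ and three of $B$. Shifting the index multiplies $B$ by $\omega$. So there are exactly two $3$-cycles, and $\mathrm{Fix}(\varphi^3)$ has $7$ points.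

Now compare Proposition 1 with Theorem A. Three things change. First, a generator $m$ of $M$ satisfies only some relation $m=b_1\theta m+\cdots+b_k\theta^km$, so $Rm$ must be replaced by a module with several generators, and the division in Step 2 by Nakayama's lemma. Second, the polynomial $a$ (it will be $b_k$) is dictated by $M$ and may vanish at the chosen fixed point; but Step 2 only needs an $\alpha$-stable ideal modulo which $N_n$ is invertible, so any cycle on which $a$ vanishes *nowhere* will do. Does such a cycle exist for every $a\neq0$? Third, we must pass from $J\ne0$ to $\dim M<\infty$. We begin with the third point, then the second, then the first.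

## 3. No curve is periodic under a Hénon composition

This lemma turns a nonzero $\alpha$-stable ideal into one of finite codimension. We prove it over any algebraically closed field $k$ of characteristic $0$, for use in section 9; Hénon maps over $k$ are defined by the same formula.

**Lemma 2.** Let $\varphi$ be a Hénon composition over $k$. There is no irreducible algebraic curve $E\subset k^2$ with $\varphi^n(E)=E$ for some $n\ge1$. Consequently $\mathrm{Fix}(\varphi^n)$ is finite for all $n\ge1$, and every proper Zariski closed $Z\subset k^2$ with $\varphi(Z)=Z$ is finite.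

*Proof.*

**Step 1: a fixed point at infinity.** We look for a place where $x$ or $y$ has a pole and which the dynamics preserves. Suppose $\varphi^n(E)=E$, and let $\hat E$ be the smooth projective model of $E$. The automorphism $\varphi^n|_E$ induces an automorphism $\psi$ of $\hat E$ whose pullback $\psi^*$ preserves the coordinate ring $k[E]$. Let $B\subset\hat E$ be the set of points where $x$ or $y$ has a pole, i.e. where some element of $k[E]$ is not regular. It is finite, it is nonempty since $x$ or $y$ is nonconstant on $E$, and $\psi$ permutes it. Replacing $n$ by a multiple, $\psi$ fixes some $P\in B$. Let $v$ be the valuation at $P$ and $\pi=-v$ the pole order, with $\pi(0)=-\infty$. Then $\pi\circ\psi^*=\pi$ and $\max(\pi(x),\pi(y))\ge1$.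

**Step 2: pole orders grow.** We contradict $\pi\circ\psi^*=\pi$. Write $\varphi^n=h_l\circ\cdots\circ h_1$ with Hénon maps $h_i$ whose polynomials $p_i$ have degrees $e_i\ge2$.

Suppose first $\pi(y)\ge\pi(x)$, so $\pi(y)\ge1$. Put $(x_0,y_0)=(x,y)$ and $(x_i,y_i)=h_i(x_{i-1},y_{i-1})$ in the function field $k(E)$, so that $x_i=y_{i-1}$, $y_i=p_i(y_{i-1})-\delta_ix_{i-1}$, and $y_l=\psi^*y$. If $\pi(y_{i-1})\ge\pi(x_{i-1})$ and $\pi(y_{i-1})\ge1$, then $p_i(y_{i-1})$ has pole order $e_i\pi(y_{i-1})>\pi(y_{i-1})\ge\pi(x_{i-1})$, so
$$\pi(y_i)=e_i\,\pi(y_{i-1})>\pi(y_{i-1})=\pi(x_i).$$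
The hypotheses hold again for $i$. By induction $\pi(\psi^*y)=\pi(y_l)>\pi(y)$, a contradiction.

Suppose instead $\pi(x)>\pi(y)$, so $\pi(x)\ge1$. Use $\varphi^{-n}$, a composition of maps $(x,y)\mapsto(\delta^{-1}(p(x)-y),x)$. If the pole order of the first coordinate is at least $1$ and at least that of the second, then after one such map the first coordinate has pole order multiplied by $\deg p\ge 2$, and the second has the old pole order of the first. So the pole order of $x$ strictly increases under $(\psi^{-1})^*$, although $\psi^{-1}$ fixes $P$: a contradiction.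

**Step 3: the two consequences.** $\mathrm{Fix}(\varphi^n)$ is Zariski closed. If it were infinite it would contain an irreducible curve, and $\varphi^n$ would fix that curve. If $Z$ is proper and closed with $\varphi(Z)=Z$, then $\varphi$ permutes the finitely many one-dimensional components of $Z$, so each of them would be periodic. Hence there are none, and $Z$ is finite. $\square$

## 4. A cycle that misses a given curve

Let $\varphi$ be a Hénon composition of degree $d$ over $\mathbb C$, let $0\neq a\in R$ have degree $D$, and let $C=\{a=0\}$. We want a cycle disjoint from $C$. It is not enough to find a periodic point off $C$, since its orbit may still meet $C$. So we count cycles.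

The one input that we quote concerns the number of periodic points. It is the theorem of E. Bedford, M. Lyubich and J. Smillie in *Distribution of periodic points of polynomial diffeomorphisms of $\mathbb C^2$*, Invent. Math. 114 (1993) 277–288: if $\varphi$ is a finite composition of generalized Hénon maps of degree $d$, and $\mathrm{SPer}_n$ is the set of its saddle points of period $n$, then $d^{-n}\sum_{p\in\mathrm{SPer}_n}\delta_p\to\mu$ weakly, where the equilibrium measure $\mu$ is a probability measure with compact support. Take a continuous compactly supported $f$ with values in $[0,1]$ that equals $1$ on $\mathrm{supp}\,\mu$. Then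
$$d^{-n}\,\#\mathrm{Fix}(\varphi^n)\;\ge\; d^{-n}\sum_{p\in\mathrm{SPer}_n}f(p)\;\longrightarrow\;\int f\,d\mu=1,$$
so that
$$\#\mathrm{Fix}(\varphi^n)\ \ge\ \tfrac12\,d^n\qquad\text{for all large }n. \tag{3}$$

If one wants the $p_i$ monic in that theorem, a diagonal conjugation arranges it. Choose $b_0\neq0$, define $b_i$ by $b_i\,\mathrm{lc}(p_i)=b_{i-1}^{d_i}$ for $1\le i\le k$, put $b_{-1}=b_{k-1}$ and $s_i(x,y)=(b_{i-1}x,b_iy)$. Then
$$s_i\varphi_is_{i-1}^{-1}(x,y)=\bigl(y,\;b_ip_i(y/b_{i-1})-\delta_ib_ib_{i-2}^{-1}x\bigr)$$
has monic polynomial part. The condition $s_k=s_0$ says $b_k=b_0$, and as $b_k$ is a nonzero constant times $b_0^{d}$, this is an equation $b_0^{d-1}=\text{const}\ne0$, which is solvable. The product of these maps is then $s_0\varphi s_0^{-1}$, and $\#\mathrm{Fix}(\varphi^n)$ is unchanged.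

Suppose every cycle meets $C$. Each cycle in $\mathrm{Fix}(\varphi^n)$ has at most $n$ points, and distinct cycles use up distinct points of $C$. So
$$\#\mathrm{Fix}(\varphi^n)\ \le\ n\cdot\#\bigl(C\cap\mathrm{Fix}(\varphi^n)\bigr), \tag{4}$$
and we need an upper bound for the number of points of $\mathrm{Fix}(\varphi^n)$ on a fixed curve. The obvious bound applies Bézout's theorem (polynomials $q,f$ without common factor have at most $\deg q\cdot\deg f$ common zeros) to $a$ and the coordinates of $\varphi^n-\mathrm{id}$, which have degree at most $d^n$. It gives $D\,d^n$. Against (3), inequality (4) then reads $\tfrac12d^n\le nD\,d^n$, and there is no contradiction. The bound has the same exponential rate as the total.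

The loss comes from letting $\varphi$ run for the whole time $n$. The inverse of a Hénon map has the same degree as the map, so we may run forward for half the time and backward for the other half: $\varphi^n(p)=p$ says the same as $\varphi^{\lceil n/2\rceil}(p)=\varphi^{-\lfloor n/2\rfloor}(p)$, an equation of degree only about $d^{n/2}$.

**Lemma 3.** Let $\varphi$ be a Hénon composition of degree $d$, $0\ne a\in R$ of degree $D$, and $C=\{a=0\}$. Then $\#(C\cap\mathrm{Fix}(\varphi^n))\le D\,d^{\lceil n/2\rceil}$ for all $n\ge1$.

*Proof.* Let $N=\lceil n/2\rceil$ and $M=\lfloor n/2\rfloor$, so $N+M=n$. Applying $\varphi^{-M}$ to $\varphi^n(p)=p$ shows that $\varphi^n(p)=p$ if and only if $F(p)=0$, where $F=(F_1,F_2)=\varphi^N-\varphi^{-M}$. By (2), the coordinates of $\varphi_i^{\pm1}$ have degree at most $d_i$. So the coordinates of $\varphi^N$ have degree at most $d^N$, those of $\varphi^{-M}$ have degree at most $d^M\le d^N$, and $\deg F_j\le d^N$.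

Let $q$ be an irreducible factor of $a$, of degree $e$. If $q$ divided both $F_1$ and $F_2$, then $\varphi^n$ would fix every point of the curve $\{q=0\}$, contradicting Lemma 2. So $q\nmid F_j$ for some $j$, and by Bézout
$$\#\bigl(\{q=0\}\cap\mathrm{Fix}(\varphi^n)\bigr)\le\#\{q=F_j=0\}\le e\,d^N .$$
Sum over the distinct irreducible factors $q$ of $a$; their degrees add up to at most $D$. $\square$

**Proposition 4.** For every $0\ne a\in R$ there is a cycle $O$ of $\varphi$ on which $a$ vanishes nowhere.

*Proof.* Otherwise every cycle meets $\{a=0\}$, and (4) with Lemma 3 gives $\#\mathrm{Fix}(\varphi^n)\le nD\,d^{(n+1)/2}$ for all $n$. For large $n$ this is smaller than $\tfrac12d^n$, contradicting (3). $\square$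

For a non-square map the proposition can fail. The map $(x,y)\mapsto(2x,3y)$ has the origin as its only cycle, and $a=xy$ vanishes there.

## 5. Finitely generated submodules that exhaust a simple module

We now handle a general relation for $m$. In this section $K$ is any field, $R=K[x,y]$, $\alpha$ is any $K$-algebra automorphism of $R$, and $S=R[\theta;\alpha]$. The dichotomy of section 1 holds with the same proof. The next lemma replaces $Rm$ by a suitable $V$, and the identity $N_n\theta^nm=m$ by an inclusion.

**Lemma 5.** Let $M$ be a simple left $S$-module with $\theta M\ne0$. There are a nonzero finitely generated $R$-submodule $V\subset M$ and $0\ne a\in R$ such that, with $N_n$ as in (1):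

(a) $V\subset\theta V\subset\theta^2V\subset\cdots$ are $R$-submodules with union $M$;

(b) $N_n\theta^nV\subset V$ for all $n\ge0$;

(c) if $I$ is an $\alpha$-stable ideal with $IM=M$, then $N_nV\subset IV$ for some $n$;

(d) $J:=\mathrm{ann}_R(V)$ is $\alpha$-stable and $JM=0$.

*Proof.*

**Step 1: the choice of $V$ and $a$.** We extract a relation from simplicity. Recall that $\theta$ is bijective on $M$. Let $0\ne m\in M$. As $M=Sm$, we have $\theta^{-1}m=\sum_{i\ge0}r_i\theta^im$, a finite sum. Apply $\theta$:
$$m=\sum_{j=1}^kb_j\theta^jm,\qquad b_j=\alpha(r_{j-1}). \tag{5}$$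
Since $m\neq0$, some $b_j$ is nonzero, and we may take $k\ge1$ with $b_k\ne0$. Put $a=b_k$ and $V=\sum_{i=0}^{k-1}R\theta^im$.

**Step 2: the chain (a).** From $\theta\alpha^{-1}(b)=b\theta$ we have $\theta^{-1}b=\alpha^{-1}(b)\theta^{-1}$ on $M$. Applying $\theta^{-1}$ to (5) gives $\theta^{-1}m=\sum_{j=1}^k\alpha^{-1}(b_j)\theta^{j-1}m\in V$. For $1\le i\le k-1$ also $\theta^{-1}\theta^im=\theta^{i-1}m\in V$. Since $\theta^{-1}(rv)=\alpha^{-1}(r)\theta^{-1}v$, this gives $\theta^{-1}V\subset V$, so $V\subset\theta V$, and then $\theta^nV\subset\theta^{n+1}V$ for all $n$. Each $\theta^nV$ is an $R$-submodule because $r\theta^n=\theta^n\alpha^{-n}(r)$. Finally $R\theta^jm=\theta^jRm\subset\theta^jV$, and $M=\sum_jR\theta^jm$.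

**Step 3: the denominators (b).** We bound how far $\theta^nV$ sticks out of $V$. We have $\theta V=\sum_{i=1}^kR\theta^im\subset V+R\theta^km$, and by (5) $a\theta^km=m-\sum_{j<k}b_j\theta^jm\in V$. So $a\theta V\subset V$. The case $n=0$ of (b) is trivial, and inductively
$$N_{n+1}\theta^{n+1}V=N_n\alpha^n(a)\theta^n\,\theta V=N_n\theta^n(a\theta V)\subset N_n\theta^nV\subset V .$$

**Step 4: the consequence (c).** If $IM=M$, then $M=\bigcup_nI\theta^nV$ is an increasing union of $R$-submodules. As $V$ is finitely generated, $V\subset I\theta^nV$ for some $n$. Multiply by $N_n$ and use (b): $N_nV\subset I\,N_n\theta^nV\subset IV$.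

**Step 5: the annihilator (d).** For $n\in\mathbb Z$, the relation $r\theta^nv=\theta^n\alpha^{-n}(r)v$ and the injectivity of $\theta^n$ give $\mathrm{ann}_R(\theta^nV)=\alpha^n(J)$. Since $\theta^{-1}V\subset V$, we get $J\subset\alpha^{-1}(J)\subset\alpha^{-2}(J)\subset\cdots$. The chain stabilizes because $R$ is Noetherian, so $\alpha(J)=J$. Hence $J$ kills every $\theta^nV$, and $JM=0$ by (a). $\square$

## 6. Every simple module is finite dimensional

We assemble the algebra over any field $K$, in a form that separates what is needed from the dynamics. We use Nakayama's lemma in this form: if $V$ is a finitely generated module over a commutative ring and $V=IV$ for an ideal $I$, then $(1-e)V=0$ for some $e\in I$.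

**Proposition 6.** Let $K$ be a field, $R=K[x,y]$ and $\alpha\in\mathrm{Aut}_K(R)$. Suppose that

(F) $\dim_KR/J<\infty$ for every nonzero $\alpha$-stable ideal $J$;

(U) for every $0\ne a\in R$ there is a proper nonzero $\alpha$-stable ideal $I$ such that every $N_n$, $n\ge0$, is a unit in $R/I$.

Then every simple left $S$-module is finite dimensional over $K$.

*Proof.* Let $M$ be simple. If $\theta M=0$, then $M$ is a simple $R$-module, finite dimensional by the Nullstellensatz. Otherwise take $V,a,J$ from Lemma 5 and $I$ from (U).

**Step 1: $J\ne0$.** This is Step 2 of Proposition 1, with Nakayama in place of the single generator. If $IM=0$, then $J\supset I\ne0$. Otherwise $IM=M$ by simplicity, and $N_nV\subset IV$ for some $n$ by Lemma 5(c). Choose $b\in R$ with $1-bN_n\in I$. Every $v\in V$ is $bN_nv+(1-bN_n)v\in IV$, so $V=IV$. By Nakayama there is $e\in I$ with $(1-e)V=0$. Since $I$ is proper, $1-e\ne0$. So $0\neq1-e\in J$.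

**Step 2: $M=V$.** This step uses that $\theta$ preserves dimension. By Lemma 5(d) and (F), $\dim_KR/J<\infty$, so the finitely generated $R/J$-module $V$ is finite dimensional. The map $\theta$ is $K$-linear and injective, so $\dim\theta V=\dim V$. With $V\subset\theta V$ this gives $V=\theta V$, hence $\theta^nV=V$ for all $n$, and $M=V$ by Lemma 5(a). $\square$

We shall verify (U) as follows.

**Lemma 7.** Let $\overline K$ be an algebraic closure of $K$, and let $\varphi=(\alpha(x),\alpha(y))$ act on $\overline K^2$. If $O\subset\overline K^2$ is a cycle of $\varphi$ on which $a\in R$ vanishes nowhere, then $I=\{r\in R:r|_O=0\}$ is as required in (U) for this $a$.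

*Proof.* $I$ is proper since $O\neq\emptyset$, and $\alpha$-stable since $\varphi(O)=O$. Let $L$ be the field generated over $K$ by the coordinates of the points of $O$, a finite extension of $K$. Evaluation embeds $R/I$ in $L^{O}$, so $\dim_KR/I<\infty$, and $I\neq0$ because $\dim_KR=\infty$. As $\varphi^i(O)=O$, each $\alpha^i(a)=a\circ\varphi^i$ has no zero on $O$, so neither has $N_n$. Multiplication by $N_n$ is thus injective on $L^O$, hence injective on the finite dimensional space $R/I$, hence bijective there. So $N_n$ is a unit in $R/I$. $\square$

*Proof of Theorem A.* Let $\alpha$ be square. By section 2 we may consider left modules and assume that $\varphi$ is a Hénon composition.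

**Step 1: condition (F).** This is where Lemma 2 enters. Let $J\ne0$ be $\alpha$-stable, with zero set $Z\subset\mathbb C^2$. From $r(\varphi(p))=\alpha(r)(p)$ and $\alpha(J)=J$ we see that $p\in Z$ if and only if $\varphi(p)\in Z$. So $\varphi(Z)=Z$. As $J\neq0$, $Z$ is proper, and by Lemma 2 it is finite. The polynomials $\prod_{z\in Z}(x-x(z))$ and $\prod_{z\in Z}(y-y(z))$ vanish on $Z$, so by the Nullstellensatz some powers of them lie in $J$. Hence $R/J$ is spanned by finitely many monomials.

**Step 2: condition (U).** Given $0\ne a\in R$, Proposition 4 supplies a cycle missing $\{a=0\}$, and Lemma 7 supplies $I$.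

**Step 3: conclusion.** By Proposition 6 every simple left module is finite dimensional. Since $\dim_{\mathbb C}S=\infty$, the map $S\to\mathrm{End}_{\mathbb C}(M)$ is not injective when $\dim M<\infty$, so no simple left module is faithful. The statements for right modules follow from $S_\alpha^{op}\cong S_{\alpha^{-1}}$ with $\alpha^{-1}$ square. $\square$

So $S$ is not primitive and has no infinite dimensional simple module; this includes the example $x\mapsto y$, $y\mapsto x+y^2$. Four strengthenings, which we call Theorem B, follow.

## 7. The simple modules, listed by cycles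

Let $O$ be a cycle of $\varphi$ with $n$ points, $p\in O$ and $\lambda\in\mathbb C^\times$. Let $W(O,\lambda)$ have basis $m_0,\dots,m_{n-1}$ and
$$rm_i=r(\varphi^{-i}p)\,m_i,\qquad \theta m_i=m_{i+1}\ (i<n-1),\qquad \theta m_{n-1}=\lambda m_0 .$$
For the example of section 2, $W(\{(0,0)\},\lambda)$ is one-dimensional with $x=y=0$, $\theta=\lambda$, and each $3$-cycle gives a family of three-dimensional modules.

**Theorem B.1.** For square $\alpha$, the simple left modules are exactly: (i) $R/\mathfrak m$ with $\theta=0$, where $\mathfrak m$ is a maximal ideal; (ii) $W(O,\lambda)$, of dimension $|O|$, one for each cycle $O$ and each $\lambda\in\mathbb C^\times$. These are pairwise non-isomorphic.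

*Proof.*

**Step 1: these modules are well defined, simple and distinct.** The relation $\theta r=\alpha(r)\theta$ holds on $m_i$ because $\alpha(r)(\varphi^{-i-1}p)=r(\varphi^{-i}p)$; for $i=n-1$ one also uses $\varphi^{-n}p=p$. The weights $\varphi^{-i}p$ are distinct, so every submodule is spanned by some of the $m_i$. Since $\theta$ permutes the lines $\mathbb Cm_i$ cyclically, $W(O,\lambda)$ is simple. Starting from $m_i$ instead of $m_0$, the vectors $m_i,\theta m_i,\dots,\theta^{n-1}m_i$ form a basis of the same shape with $\varphi^{-i}p$ in place of $p$, and $\theta^nm_i=\lambda m_i$; so the isomorphism class does not depend on $p$. The weights determine $O$, and $\theta^n=\lambda$ determines $\lambda$. Modules of type (i) have $\theta=0$, and $R/\mathfrak m$ determines $\mathfrak m$.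

**Step 2: there are no others.** If $\theta M=0$, $M$ is a simple $R$-module, of type (i). Let $\theta M\ne0$. Then $\theta$ is bijective, and $\dim M<\infty$ by Theorem A. The commuting operators $r|_M$, $r\in R$, have a common eigenvector, so $M^p:=\{m:rm=r(p)m\ \text{for all }r\in R\}\ne0$ for some $p\in\mathbb C^2$. For $m\in M^p$, $r\theta m=\theta\alpha^{-1}(r)m=r(\varphi^{-1}p)\theta m$, and the same computation with $\theta^{-1}$ goes back. So $\theta M^p=M^{\varphi^{-1}p}$, and all $M^{\varphi^{-i}p}$ are nonzero. Spaces $M^q$ for distinct $q$ are linearly independent, so only finitely many are nonzero, and $p$ is periodic. Let $O$ be its cycle and $n=|O|$. Then $\theta^n$ maps $M^p$ bijectively to itself. Let $m\in M^p$ be an eigenvector, $\theta^nm=\lambda m$ with $\lambda\ne0$. The vectors $m,\theta m,\dots,\theta^{n-1}m$ lie in distinct weight spaces, so they are independent, and they span a submodule isomorphic to $W(O,\lambda)$. By simplicity it is $M$. $\square$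

## 8. Lines on which the half-time bound is attained

**Theorem B.2.** Let $\varphi$ be a composition of Hénon maps of degree $d$, and $C$ a plane curve of degree $D$. Then $\#(C\cap\mathrm{Fix}(\varphi^n))\le D\,d^{\lceil n/2\rceil}$ for all $n\ge1$. For every $d\ge2$ there are $\varphi$ and a line $C$ with equality for all even $n\ge2$.

*Proof.* The bound is Lemma 3. For equality, let $c\in\mathbb C$ be transcendental,
$$\varphi(x,y)=(y,\;y^d+cy-x),\qquad C=\{x=y\},\qquad D=1 .$$

**Step 1: a reflection turns periodicity into one equation.** Let $\rho(x,y)=(y,x)$, so $C=\mathrm{Fix}(\rho)$. We have $\rho\varphi\rho(x,y)=\rho\varphi(y,x)=\rho(x,x^d+cx-y)=(x^d+cx-y,x)=\varphi^{-1}(x,y)$. So for $q\in C$, $\varphi^{-N}(q)=\rho\varphi^N\rho(q)=\rho\varphi^N(q)$. Hence $q\in\mathrm{Fix}(\varphi^{2N})$ if and only if $\varphi^N(q)=\rho\varphi^N(q)$, that is, $\varphi^N(q)\in C$.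

**Step 2: the equation in coordinates.** Put $u_0=u_1=t$ and $u_{k+1}=u_k^d+cu_k-u_{k-1}$. Then $\varphi^k(t,t)=(u_k,u_{k+1})$. So $\#(C\cap\mathrm{Fix}(\varphi^{2N}))$ is the number of distinct roots $t$ of $w_N=u_{N+1}-u_N\in\mathbb Z[c][t]$. For $k\ge1$, $u_k$ is monic in $t$ of degree $d^{k-1}$, so for $N\ge1$ the polynomial $w_N$ is monic of degree $d^N$. For instance $w_1=t^d+(c-2)t$, which has $d$ distinct roots because $c\ne2$.

**Step 3: the roots are distinct.** We reduce modulo a prime $\ell$ dividing $d$, treating $c$ as an indeterminate, which is legitimate since $c$ is transcendental. Differentiating in $t$ kills the term $u_k^d$ modulo $\ell$, so $u_{k+1}'=cu_k'-u_{k-1}'$ modulo $\ell$. Hence $u_k'=v_k$, where $v_0=v_1=1$ and $v_{k+1}=cv_k-v_{k-1}$ in $\mathbb F_\ell[c]$. As $v_2=c-1$, induction shows that $v_k$ is monic of degree $k-1$ for $k\ge1$. So $w_N'\equiv v_{N+1}-v_N$ has degree $N$ in $c$: it is a nonzero element of $\mathbb F_\ell(c)$, constant in $t$. A polynomial whose derivative is a nonzero constant has no multiple root, so $w_N$ modulo $\ell$ is separable over $\mathbb F_\ell(c)$ and its discriminant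 is nonzero. Because $w_N$ is monic, this is the reduction of the discriminant of $w_N$, which is therefore a nonzero element of $\mathbb Z[c]$, and does not vanish at the transcendental number $c$. So $w_N$ has exactly $d^N=D\,d^{\lceil2N/2\rceil}$ distinct roots for every $N\ge1$. $\square$

## 9. Fields of characteristic zero

**Theorem B.3.** Theorem A holds with $\mathbb C$ replaced by any field $K$ of characteristic $0$, if $\alpha\in\mathrm{Aut}_KK[x,y]$ becomes conjugate to a composition of Hénon maps over $\overline K$.

*Proof.* Let $R=K[x,y]$, and let $\varphi$ be the map of $\overline K^2$ induced by $\alpha$; say $\varphi=\tau\circ h\circ\tau^{-1}$ with $h$ a Hénon composition and $\tau$ a polynomial automorphism over $\overline K$. We check the hypotheses of Proposition 6.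

**Step 1: condition (F).** Let $J\ne0$ be an $\alpha$-stable ideal of $R$. Its zero set $Z\subset\overline K^2$ is proper, closed and satisfies $\varphi(Z)=Z$. So $\tau^{-1}(Z)$ is $h$-invariant, and finite by Lemma 2. As in the proof of Theorem A, $J\,\overline K[x,y]$ has finite codimension in $\overline K[x,y]$, and that codimension equals $\dim_KR/J$.

**Step 2: a cycle over $\overline K$ missing $\{a=0\}$.** We transfer Proposition 4 from $\mathbb C$. Let $0\ne a\in R$. Let $K_0\subset\overline K$ be a finitely generated extension of $\mathbb Q$ containing the coefficients of $a$, of $\alpha^{\pm1}$, of $\tau^{\pm1}$ and of the Hénon maps composing $h$. Since $\mathbb C$ is algebraically closed of infinite transcendence degree over $\mathbb Q$, there is an embedding $\sigma:K_0\to\mathbb C$. Write a superscript $\sigma$ for the result of applying $\sigma$ to coefficients. Proposition 4 for $h^\sigma$ and the nonzero polynomial $a^\sigma\circ\tau^\sigma$, transported by $\tau^\sigma$, gives a cycle $O'\subset\mathbb C^2$ of $\varphi^\sigma$ on which $a^\sigma$ vanishes nowhere.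

The set $O'$ lies in some $\mathrm{Fix}((\varphi^\sigma)^n)$, which is finite and is the zero set of polynomials over $\sigma(K_0)$. The ideal they generate has finite codimension over $\mathbb C$, hence also over $\sigma(K_0)$. So $x$ and $y$ satisfy nonzero one-variable polynomial equations over $\sigma(K_0)$ modulo this ideal, and the points of $O'$ have coordinates in the algebraic closure $A$ of $\sigma(K_0)$ in $\mathbb C$. The isomorphism $\sigma^{-1}:\sigma(K_0)\to K_0\subset\overline K$ extends to an embedding $A\to\overline K$. It maps $O'$ to a cycle $O\subset\overline K^2$ of $\varphi$ on which $a$ vanishes nowhere.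

**Step 3: conclusion.** Lemma 7 gives (U), and Proposition 6 shows that every simple left $S$-module is finite dimensional over $K$. As $\dim_KS=\infty$, none is faithful. For right modules, $S_\alpha^{op}\cong S_{\alpha^{-1}}$, and the computation with $\rho$ in section 2 shows that $\alpha^{-1}$ also becomes conjugate over $\overline K$ to a composition of Hénon maps. $\square$

## 10. Which automorphisms of the plane give primitive rings

**Theorem B.4.** For an arbitrary $\alpha\in\mathrm{Aut}_{\mathbb C}\,\mathbb C[x,y]$, the following are equivalent:

1. (i) $S$ is left primitive;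
2. (ii) $S$ is right primitive;
3. (iii) $\alpha$ is not square and $\mathbb C(x,y)^\alpha=\mathbb C$;
4. (iv) $\alpha$ is conjugate to $(x,y)\mapsto(\lambda x,\mu y)$ with $\lambda,\mu$ multiplicatively independent, or to $(x,y)\mapsto(\beta^jx+y^j,\beta y)$ with $j\ge0$ and $\beta\in\mathbb C^\times$ not a root of unity. (Here the pair lists the images of $x,y$ under $\alpha$.)

Moreover $\mathbb C(x,y)^\alpha=\mathbb C$ also holds for all square $\alpha$.

Multiplicatively independent means that $\lambda^i\mu^j=1$ with integers $i,j$ forces $i=j=0$. For example $x\mapsto2x$, $y\mapsto3y$ gives a primitive ring, while $\alpha=\mathrm{id}$ does not.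

We prove (i)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(i). Since (iii) holds for $\alpha$ exactly when it holds for $\alpha^{-1}$, and $S_\alpha^{op}\cong S_{\alpha^{-1}}$, the equivalence of (i) and (iii) for all automorphisms gives that of (ii) and (iii).

**Invariant functions give invariant curves.** This remark is used twice. Let $f=g/h\in\mathbb C(x,y)^\alpha$ be nonconstant, $g,h\in R$ coprime. From $\alpha(g)h=g\,\alpha(h)$ we get $g\mid\alpha(g)$, and, as $\alpha(g),\alpha(h)$ are coprime too, $\alpha(g)\mid g$. So $\alpha(g)=ug$ with $u\in\mathbb C^\times$, and then $\alpha(h)=uh$. Hence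
$$\alpha(g-ch)=u\,(g-ch)\qquad\text{for all }c\in\mathbb C. \tag{6}$$
At most one $c$ makes $g-ch$ constant, since two such $c$ would make $g$, $h$ and $f$ constant. For any other $c$, the curve $\{g-ch=0\}$ is proper, closed, infinite and $\varphi$-invariant. For square $\alpha$ this contradicts Lemma 2 (after a conjugation). So $\mathbb C(x,y)^\alpha=\mathbb C$ for all square $\alpha$, which is the last statement of the theorem.

**(i)$\Rightarrow$(iii).** We show that an invariant function prevents primitivity, by localizing along a curve that avoids $a$. Let $M$ be a faithful simple left module. By Theorem A, $\alpha$ is not square. Suppose there is a nonconstant $f=g/h$ as above. Since $M$ is faithful, $\theta M\ne0$; take $V,a,J$ from Lemma 5. By Lemma 5(d), $J=0$.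

For $c\ne c'$ the polynomials $g-ch$ and $g-c'h$ are coprime, because a common factor divides $h$ and then $g$. So each of the finitely many irreducible factors of $a$ divides $g-ch$ for at most one $c$, and for all but finitely many $c$ the polynomial $w:=g-ch$ is nonconstant and shares no irreducible factor with $a$. Fix such a $c$, and let $w_1$ be an irreducible factor of $w$. If $w_1\mid\alpha^i(a)$ for some $i\ge0$, then $\alpha^{-i}(w_1)$ is irreducible, divides $a$, and divides $\alpha^{-i}(w)=u^{-i}w$, contrary to the choice of $c$. So $w_1\nmid N_n$ for all $n$.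

By (6), $I=wR$ is $\alpha$-stable, and it is nonzero. As $M$ is faithful, $IM\ne0$, so $IM=M$, and $N_nV\subset wV$ for some $n$ by Lemma 5(c). The finitely generated module $V$ is not torsion: otherwise the product of nonzero annihilators of its generators would be a nonzero element of $\mathrm{ann}_R(V)=J=0$. So $\overline V=V/\mathrm{tors}(V)$ is nonzero and torsion-free, with $N_n\overline V\subset w\overline V$. Localize at the prime $(w_1)$. There $N_n$ is a unit and $w$ lies in the maximal ideal, so $\overline V_{(w_1)}=w\overline V_{(w_1)}$, and Nakayama gives $\overline V_{(w_1)}=0$. This is impossible, since a nonzero torsion-free module embeds in its localization. So there is no such $f$.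

**(iii)$\Rightarrow$(iv).** We bring $\alpha$ into normal form, discarding every case with an invariant function. A non-square $\alpha$ is conjugate to an affine or a triangular automorphism. An affine one becomes triangular after a linear change of variables: take $y$ to represent an eigenvector of $\alpha$ on $\langle1,x,y\rangle/\langle1\rangle$. So, swapping variables if needed, $\alpha(y)=\beta y+\gamma$ and $\alpha(x)=\lambda x+p(y)$ with $\beta,\lambda\ne0$.

- If $\beta=1$ and $\gamma=0$, then $y$ is invariant, which is excluded.
- If $\beta=1$ and $\gamma\ne0$, replace $y$ by $y/\gamma$, so $\alpha(y)=y+1$. Replacing $x$ by $x-q(y)$ changes $p(y)$ into $p(y)-q(y+1)+\lambda q(y)$. The operator $q\mapsto q(y+1)-\lambda q(y)$ preserves degree if $\lambda\neq1$, and lowers it by exactly one on nonconstant $q$ if $\lambda=1$; so it is surjective on $\mathbb C[y]$, and we can reach $\alpha=(\lambda x,y+1)$. If $\lambda^k=1$ with $k\ge1$, then $x^k$ is invariant, which is excluded. So $\lambda$ is not a root of unity, and after swapping the variables this is the second family with $j=0$.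
- If $\beta\ne1$, replace $y$ by $y+\gamma/(\beta-1)$, so $\alpha(y)=\beta y$. If $\beta^r=1$ with $r\ge1$, then $y^r$ is invariant, which is excluded. So $\beta$ is not a root of unity. Replacing $x$ by $x-q(y)$ with $q=\sum_jq_jy^j$ changes the coefficient $p_j$ of $y^j$ into $p_j-(\beta^j-\lambda)q_j$, so we can remove all monomials with $\beta^j\ne\lambda$. At most one $j$ has $\beta^j=\lambda$. If nothing remains, $\alpha=(\lambda x,\beta y)$; a relation $\lambda^i\beta^j=1$ with $(i,j)\ne(0,0)$ would make $x^iy^j$ invariant, so $\lambda,\beta$ are multiplicatively independent. Otherwise $\alpha(x)=\beta^jx+ey^j$ with $e\neq0$, and replacing $x$ by $x/e$ gives $\alpha=(\beta^jx+y^j,\beta y)$.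

**(iv)$\Rightarrow$(i).** We now build a faithful simple module, by choosing $a$ to vanish on every proper closed invariant set. We may assume that $\alpha$ itself has one of the two forms.

**Step 1: there is $a\ne0$ such that every nonzero $\alpha$-stable ideal $I$ contains $N_n$ for some $n\ge1$.** Take $a=xy$ in the first family and $a=y$ in the second. Then $\alpha(a)\in\mathbb C^\times a$, so $N_n\in\mathbb C^\times a^n$, and by the Nullstellensatz it suffices that the zero set $Z$ of $I$ lies in $\{a=0\}$. This $Z$ is a proper closed set with $\varphi(Z)=Z$, and $\varphi$ permutes its components. So these are periodic points, and curves $\{q=0\}$ with $q$ irreducible and $\alpha^k(q)=\kappa q$ for some $k\ge1$, $\kappa\in\mathbb C^\times$.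

*First family.* Neither $\lambda$ nor $\mu$ is a root of unity, so the only periodic point is the origin. The monomial $x^iy^j$ is an eigenvector of $\alpha^k$ with eigenvalue $\lambda^{ki}\mu^{kj}$, and distinct monomials have distinct eigenvalues by multiplicative independence. So $q$ is a scalar times a monomial, and being irreducible it is a scalar times $x$ or $y$.

*Second family.* Periodic points have $y=0$, since $\beta^ky=y$ with $k\ge1$ forces this. For the curves, put $s=x/y^j$, so that $\mathbb C[x,y,y^{-1}]=\mathbb C[s,y,y^{-1}]$, $\alpha(y)=\beta y$, and $\alpha(s)=(\beta^jx+y^j)/(\beta^jy^j)=s+\beta^{-j}$. Write $q=\sum_iq_i(s)y^i$. Then $\alpha^k(q)=\kappa q$ says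
$$q_i(s+k\beta^{-j})\,\beta^{ki}=\kappa\,q_i(s)\qquad\text{for all }i .$$
Comparing leading coefficients, $\beta^{ki}=\kappa$ whenever $q_i\ne0$, so only one $i$ occurs, as $\beta$ is not a root of unity. That $q_i$ is periodic under a nonzero translation, hence constant. So $q\in\mathbb C^\times y^i$ and $\{q=0\}=\{y=0\}$.

**Step 2: the module.** We take the module of section 1 for this $a$. There we saw that $S(1-a\theta)\ne S$. Let $L\supset S(1-a\theta)$ be a maximal left ideal, $M=S/L$ and $m=1+L$. Then $a\theta m=m\ne0$, so $\theta M\ne0$ and $\theta$ is bijective on $M$.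

**Step 3: a nonzero annihilator would meet $R$.** This reduces faithfulness to Step 1. Suppose $P=\mathrm{ann}_S(M)\ne0$, and choose $0\ne s\in P$ with the least number of nonzero terms. Write $s=s'\theta^k$ with $s'$ having nonzero constant term. Since $\theta^kM=M$, we have $s'M=s'\theta^kM=sM=0$. So we may replace $s$ by $s'$ and assume $s=\sum_ir_i\theta^i$ with $r_0\ne0$. For $r\in R$,
$$sr-rs=\sum_ir_i\,(\alpha^i(r)-r)\,\theta^i\in P$$
has no constant term, so it has fewer nonzero terms than $s$ and is $0$. In both families $\alpha$ has infinite order, as one sees on $y$. So for each $i>0$ there is $r$ with $\alpha^i(r)\ne r$, and $r_i=0$. Hence $s=r_0$ lies in $I:=P\cap R$, and $I\ne0$.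

**Step 4: contradiction.** The ideal $I$ is $\alpha$-stable: $\alpha(I)M=\alpha(I)\theta M=\theta IM=0$ gives $\alpha(I)\subset I$, and $\theta\,\alpha^{-1}(I)M=I\theta M=0$ with $\theta$ injective gives $\alpha^{-1}(I)\subset I$. By Step 1, $N_n\in I$ for some $n\ge1$. But by (1)
$$m=(a\theta)^nm=N_n\theta^nm\in IM=0,$$
a contradiction. So $M$ is a faithful simple left module, and $S$ is left primitive. $\square$
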